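\title{A counterexample to a conjecture of Dao and Takahashi\\ on resolving subcategories of finite radius}

\begin{abstract}
Dao and Takahashi conjectured that over a Cohen--Macaulay local ring every resolving subcategory of finite radius consists of maximal Cohen--Macaulay modules. We show that this is false. Over any field of characteristic different from $2$ we construct a complete reduced one-dimensional local ring $R$ and finitely generated modules $M$ and $Y$ such that $M$ has depth zero, $\operatorname{Ext}^i_R(M,Y)=0$ for all $i>0$, and the resolving subcategory of all $X$ with $\operatorname{Ext}^{i}_R(X,Y)=0$ for $i>0$ has radius at most $7$. The construction reduces to linear algebra in $k^4$. We also characterize finite radius over complete reduced local rings of dimension one by a uniform bound on torsion, and we give a counterexample in dimension two.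
\end{abstract}

\section{Introduction}\label{sec:intro}

All rings are commutative and Noetherian. We write $\operatorname{mod}R$ for the category of finitely generated $R$-modules; subcategories are full and closed under isomorphism. If $R$ is a Cohen--Macaulay local ring, then $\operatorname{CM}(R)$ is the subcategory of maximal Cohen--Macaulay modules, that is, of $X\in\operatorname{mod}R$ with $\operatorname{depth}X\ge\dim R$ (the zero module has depth $\infty$).

\subsection*{Resolving subcategories and radius}
A subcategory $\mathcal X$ of $\operatorname{mod}R$ is \emph{resolving} if it contains the projective modules and is closed under direct summands, extensions, and kernels of epimorphisms: if $0\to L\to X\to N\to0$ is exact and $X,N\in\mathcal X$, then $L\in\mathcal X$. The family of examples that matters here is the following.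

\begin{lemma}\label{lem:perp}
For $Y\in\operatorname{mod}R$ the subcategory
\[
{}^\perp Y=\{X\in\operatorname{mod}R:\operatorname{Ext}^i_R(X,Y)=0\text{ for all }i>0\}
\]
is resolving.
\end{lemma}

\begin{proof}
It contains the projectives, and it is closed under summands because $\operatorname{Ext}$ is additive. Let $0\to L\to X\to N\to0$ be exact and $i>0$. The exact sequences $\operatorname{Ext}^i(N,Y)\to\operatorname{Ext}^i(X,Y)\to\operatorname{Ext}^i(L,Y)$ and $\operatorname{Ext}^i(X,Y)\to\operatorname{Ext}^i(L,Y)\to\operatorname{Ext}^{i+1}(N,Y)$ give closure under extensions and under kernels of epimorphisms.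
\end{proof}

The radius of Dao and Takahashi counts how many extensions are needed to build a whole subcategory from a single module. A \emph{syzygy} of $X$ is the kernel of a surjection from a finitely generated free module onto $X$. For a subcategory $\mathcal C$, let $[\mathcal C]$ be the smallest subcategory that contains $R$ and $\mathcal C$ and is closed under finite direct sums, direct summands and syzygies. (Two syzygies of $X$ agree up to free summands by Schanuel's lemma, so the choice of the surjection plays no role.) For subcategories $\mathcal X,\mathcal Y$, let $\mathcal X\circ\mathcal Y$ consist of the modules $Z$ that admit an exact sequence $0\to X\to Z\to Y\to0$ with $X\in\mathcal X$ and $Y\in\mathcal Y$. Put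
\[
[\mathcal C]_0=0,\qquad [\mathcal C]_r=\bigl[\,[\mathcal C]_{r-1}\circ[\mathcal C]\,\bigr]\quad(r\ge1),
\]
so that $[\mathcal C]_1=[\mathcal C]$. For a module $G$, the \emph{ball of radius $r$ centered at $G$} is $[G]_{r+1}$. The \emph{radius} of a subcategory $\mathcal X$ is the infimum of the integers $r\ge0$ such that $\mathcal X\subseteq[G]_{r+1}$ for some $G\in\operatorname{mod}R$. The following conjecture of Dao and Takahashi is taken from \cite{ST}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $R$ be a Cohen--Macaulay local ring and let $\mathcal X$ be a resolving subcategory of $\operatorname{mod}R$ of finite radius. Then $\mathcal X\subseteq\operatorname{CM}(R)$.}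
\end{quote}

\subsection*{The simplest cases}
Let $(R,\mathfrak m)$ be a Cohen--Macaulay local ring with residue field $k$. If $\dim R=0$, then $\operatorname{CM}(R)=\operatorname{mod}R$ and there is nothing to prove. In this case $\mathfrak m^n=0$ for some $n$, the filtration $X\supseteq\mathfrak mX\supseteq\cdots$ shows $\operatorname{mod}R=[k]_n$, and every subcategory has finite radius.

Let $\dim R=1$. For $X\in\operatorname{mod}R$ put $\Gamma_{\mathfrak m}(X)=\{x\in X:\mathfrak m^ix=0\text{ for some }i\}$, a submodule of finite length. It is the torsion submodule of $X$: the ideal $\mathfrak m$ contains a nonzerodivisor, and conversely a nonzerodivisor $a\in\mathfrak m$ satisfies $\mathfrak m^i\subseteq aR$ for some $i$ because $R/aR$ has finite length. A module $X$ has depth zero if and only if $\Gamma_{\mathfrak m}(X)\ne0$, so $\operatorname{CM}(R)$ is the category of torsion-free modules. Inside a ball the torsion is killed by one fixed power of $\mathfrak m$ (Lemma~\ref{lem:ball}). On the other hand, closure under extensions often allows one to stack torsion.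

\begin{example}\label{ex:stack}
Let $\dim R=1$, let $x\in\mathfrak m$ be a nonzerodivisor, and let $\mathcal X$ be resolving with $R/xR\in\mathcal X$. The exact sequences $0\to R/xR\xrightarrow{x^i}R/x^{i+1}R\to R/x^iR\to0$ show that $R/x^iR\in\mathcal X$ for all $i$. If $\mathfrak m^b$ kills $R/x^iR$, then $\mathfrak m^b\subseteq\mathfrak m^i$, and $b\ge i$ by Nakayama's lemma. So the torsion in $\mathcal X$ is unbounded and $\mathcal X$ has infinite radius. If $R$ is a discrete valuation ring, then every module with torsion has a summand of the form $R/xR$, and the conjecture holds for $R$.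
\end{example}

One would guess from this that any torsion in a resolving subcategory can be stacked without bound, and in dimension one this guess implies the conjecture.

\subsection*{Results}
The conjecture is false, already in dimension one, which is the smallest dimension in which it can fail.

\begin{theorem}\label{thm:main}
Let $k$ be a field with $\operatorname{char}k\ne2$. There are a complete reduced one-dimensional Cohen--Macaulay local ring $R$ with residue field $k$ and finitely generated $R$-modules $M$ and $Y$ such that
\begin{enumerate}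
\item[(1)] $\operatorname{Ext}^i_R(M,Y)=0$ for all $i>0$, and $\operatorname{depth}M=0$;
\item[(2)] ${}^\perp Y$ has radius at most $7$.
\end{enumerate}
\end{theorem}

By Lemma~\ref{lem:perp}, ${}^\perp Y$ is a resolving subcategory of finite radius that contains $M\notin\operatorname{CM}(R)$. The next theorem explains why one looks for a counterexample of this form.

\begin{theorem}\label{thm:dimone}
Let $(R,\mathfrak m)$ be a complete reduced local ring of dimension one, with canonical module $\omega$.
\begin{enumerate}
\item[(1)] A resolving subcategory $\mathcal X$ of $\operatorname{mod}R$ has finite radius if and only if there is $n$ with $\mathfrak m^n\Gamma_{\mathfrak m}(X)=0$ for all $X\in\mathcal X$.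
\item[(2)] If $Y$ is a torsion-free finitely generated module with $Y_{\mathfrak p}\ne0$ for every minimal prime $\mathfrak p$, then ${}^\perp Y$ has finite radius.
\end{enumerate}
Consequently, if the conjecture holds for $R$, then for every such $Y$ the condition $\operatorname{Ext}^{i}_R(M,Y)=0$ for all $i>0$ forces $M\in\operatorname{CM}(R)$.
\end{theorem}

For $Y=\omega$ one has ${}^\perp\omega=\operatorname{CM}(R)$ by local duality (Section~\ref{sec:torsion}). The conjecture would thus say that every torsion-free module with full support detects torsion as well as $\omega$ does, and Theorem~\ref{thm:main}(1) exhibits one that does not. The example also lifts to dimension two.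

\begin{theorem}\label{thm:dimtwo}
Let $R$ and $Y$ be the ring and the module constructed in Section~\ref{sec:MY} for the proof of Theorem~\ref{thm:main}. Put $R_2=R[[t]]$ and $Y_2=Y[[t]]$. Then
\[
\mathcal X_2=\{X\in\operatorname{mod}R_2:\ t\text{ is }X\text{-regular and }\operatorname{Ext}^i_{R_2}(X,Y_2)=0\text{ for all }i>0\}
\]
is resolving, has radius at most $12$, and is not contained in $\operatorname{CM}(R_2)$.
\end{theorem}

Section~\ref{sec:torsion} proves Theorem~\ref{thm:dimone}. The real task is to make infinitely many Ext modules vanish for a module with torsion. Section~\ref{sec:linear} introduces a class of rings over which the exactness of suitable periodic complexes is a finite problem of linear algebra, and works out the node $k[[x,y]]/(xy)$. Section~\ref{sec:blocks} determines what must be added to the node to create torsion, Section~\ref{sec:planes} gives explicit data, and Sections~\ref{sec:MY}--\ref{sec:dimtwo} prove Theorems~\ref{thm:main} and~\ref{thm:dimtwo}.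

\section{Radius and torsion in dimension one}\label{sec:torsion}

Upper bounds for the radius come from filtrations. The quotients $X_i/X_{i-1}$ of a filtration $0=X_0\subseteq X_1\subseteq\dots\subseteq X_r=X$ are called its \emph{layers}; they may be zero. Filtrations of a submodule $T\subseteq X$ and of $X/T$, with $r$ and $s$ layers, combine to a filtration of $X$ with the same $r+s$ layers.

\begin{lemma}\label{lem:filt}
If $X$ has a filtration with $r$ layers in $[G]$, then $X\in[G]_r$.
\end{lemma}

\begin{proof}
By induction on $i$, $X_i\in[G]_{i-1}\circ[G]\subseteq[G]_i$.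
\end{proof}

Lower bounds come from torsion.

\begin{lemma}\label{lem:ball}
Let $(R,\mathfrak m)$ be a local ring with $\Gamma_{\mathfrak m}(R)=0$. If $\mathfrak m^a\Gamma_{\mathfrak m}(G)=0$, then $\mathfrak m^{ar}\Gamma_{\mathfrak m}(Z)=0$ for all $Z\in[G]_r$.
\end{lemma}

\begin{proof}
Let $\mathcal T_b$ be the class of $Z$ with $\mathfrak m^b\Gamma_{\mathfrak m}(Z)=0$. It is closed under finite direct sums and summands. Since $\Gamma_{\mathfrak m}(R)=0$, it contains every submodule of a free module, in particular $R$ and all syzygies. Hence $[\mathcal T_b]=\mathcal T_b$, and $[G]\subseteq\mathcal T_a$. Let $0\to X\to Z\to Y\to0$ be exact with $X\in\mathcal T_b$ and $Y\in\mathcal T_a$. Then $\mathfrak m^a\Gamma_{\mathfrak m}(Z)$ maps to zero in $Y$, so it lies in $X\cap\Gamma_{\mathfrak m}(Z)=\Gamma_{\mathfrak m}(X)$. Thus $\mathcal T_b\circ\mathcal T_a\subseteq\mathcal T_{a+b}$, and induction on $r$ gives $[G]_r\subseteq\mathcal T_{ar}$.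
\end{proof}

For the rest of this section $(R,\mathfrak m,k)$ is a complete reduced local ring of dimension one, with total quotient ring $Q$. A reduced ring has no embedded primes, so $\Gamma_{\mathfrak m}(R)=0$ and $R$ is Cohen--Macaulay; moreover $Q=\prod_{\mathfrak p}R_{\mathfrak p}$ is a product of fields, indexed by the minimal primes. We recall two standard facts.

\emph{Normalization.} The integral closure $\bar R$ of $R$ in $Q$ is a finitely generated $R$-module and a finite product of discrete valuation rings; this uses that $R$ is complete and reduced. The module $\bar R/R$ is finitely generated and torsion, so $\mathfrak m^l\bar R\subseteq R$ for some $l$. A finitely generated torsion-free $\bar R$-module is a product of free modules over the factors of $\bar R$, hence a direct summand of some $\bar R^N$.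

\emph{Local duality.} The canonical module $\omega$ is maximal Cohen--Macaulay of injective dimension one, and $\omega_{\mathfrak p}\cong R_{\mathfrak p}$ for each minimal prime $\mathfrak p$, as $R_{\mathfrak p}$ is a field. For $X\in\operatorname{mod}R$ the module $\operatorname{Ext}^1_R(X,\omega)$ is the Matlis dual of $\Gamma_{\mathfrak m}(X)$, and a module of finite length has the same annihilator as its Matlis dual. In particular ${}^\perp\omega=\operatorname{CM}(R)$.

Torsion-free modules over $\bar R$ all lie in $[\bar R]$, and a torsion-free $R$-module differs from an $\bar R$-module by a quotient killed by $\mathfrak m^l$. This gives a converse to Lemma~\ref{lem:ball}.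

\begin{proposition}\label{prop:bound}
Suppose $\mathfrak m^l\bar R\subseteq R$. If $X\in\operatorname{mod}R$ and $\mathfrak m^n\Gamma_{\mathfrak m}(X)=0$, then $X\in[\bar R\oplus k]_{n+l+1}$.
\end{proposition}

\begin{proof}
A finitely generated module $N$ with $\mathfrak m^sN=0$ has the filtration $\mathfrak m^iN$, with $s$ layers that are finite-dimensional $k$-vector spaces. So $T=\Gamma_{\mathfrak m}(X)$ has a filtration with $n$ layers in $[\bar R\oplus k]$. The module $X'=X/T$ is torsion-free, so it embeds in the $Q$-module $X'\otimes_RQ$, on which $\bar R$ acts. Let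
\[
P=\{x\in X':\bar Rx\subseteq X'\},
\]
the largest $\bar R$-submodule of $X'\otimes_RQ$ contained in $X'$. It is finitely generated over $R$, hence over $\bar R$, and it is torsion-free over $\bar R$ because nonzerodivisors of $\bar R$ are units of $Q$. So $P\in[\bar R\oplus k]$. For $a\in\mathfrak m^l$ and $x\in X'$ we have $\bar Rax\subseteq Rx\subseteq X'$, so $\mathfrak m^l(X'/P)=0$, and $X'/P$ has $l$ layers in $[\bar R\oplus k]$. Altogether $X$ has a filtration with $n+1+l$ such layers. Apply Lemma~\ref{lem:filt}.
\end{proof}

The case $n=0$ shows that $\operatorname{CM}(R)$ has radius at most $l$. For these rings the conjecture therefore predicts that a resolving subcategory has finite radius exactly when it is contained in $\operatorname{CM}(R)$.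

\begin{proof}[Proof of Theorem~\ref{thm:dimone}]
(1) If $\mathcal X\subseteq[G]_r$, choose $a$ with $\mathfrak m^a\Gamma_{\mathfrak m}(G)=0$ and take $n=ar$ in Lemma~\ref{lem:ball}. Conversely, if $n$ is as in the statement, then $\mathcal X\subseteq[\bar R\oplus k]_{n+l+1}$ by Proposition~\ref{prop:bound}.

(2) The idea is to compare $Y$ with $\omega$ up to a nonzerodivisor. For each minimal prime $\mathfrak p$, the line $\omega_{\mathfrak p}\cong R_{\mathfrak p}$ is a direct summand of the $R_{\mathfrak p}$-vector space $Y_{\mathfrak p}$; this is where $Y_{\mathfrak p}\neq0$ is needed. So there are $Q$-linear maps $\alpha':\omega\otimes Q\to Y\otimes Q$ and $\beta':Y\otimes Q\to\omega\otimes Q$ with $\beta'\alpha'=\mathrm{id}$. The torsion-free modules $\omega$ and $Y$ embed in $\omega\otimes Q$ and $Y\otimes Q$, and they are finitely generated, so there is a nonzerodivisor $s\in\mathfrak m$ with $s\alpha'(\omega)\subseteq Y$ and $s\beta'(Y)\subseteq\omega$. Thus multiplication by $x=s^2$ on $\omega$ is a composite $\omega\to Y\to\omega$. For $X\in{}^\perp Y$, multiplication by $x$ on $\operatorname{Ext}^1_R(X,\omega)$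 factors through $\operatorname{Ext}^1_R(X,Y)=0$. By local duality $x\Gamma_{\mathfrak m}(X)=0$. Since $\mathfrak m^n\subseteq xR$ for some $n$ that does not depend on $X$, part (1) applies to the resolving subcategory ${}^\perp Y$.

Finally, if the conjecture holds for $R$, then ${}^\perp Y\subseteq\operatorname{CM}(R)$ by (2).
\end{proof}

\section{Linear complexes over curves with smooth branches}\label{sec:linear}

We need a ring over which an infinite free resolution, and its dual into $Y$, can be controlled by finitely many conditions. We take subrings of a product of power series rings that are constrained only in degrees $0$ and $1$.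

\subsection*{The rings}
Let $k$ be a field and $\Gamma$ a finite nonempty set with $n$ elements, called \emph{points}. Let $k^\Gamma$ be the algebra of functions $\Gamma\to k$; it contains $k$ as the constant functions. Put $\bar R=k[[z]]^\Gamma$ and $Q=k((z))^\Gamma$, and write elements of $\bar R$ as power series $\sum z^ir_i$ with $r_i\in k^\Gamma$. For subspaces $U,E\subseteq k^\Gamma$ with $1\in U$ put
\begin{equation}\label{eq:RY}
R=\Bigl\{\sum_{i\ge0}z^ir_i:\ r_0\in k,\ r_1\in U\Bigr\},\qquad Y=\Bigl\{\sum_{i\ge0}z^iy_i:\ y_0\in E\Bigr\}=E+z\bar R .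
\end{equation}

\begin{lemma}\label{lem:ring}
$R$ is a complete reduced one-dimensional Cohen--Macaulay local ring with residue field $k$ and maximal ideal $\mathfrak m=\{r_0=0\}\subseteq z\bar R$. It is finite and free over $k[[z]]$, it contains $z^2\bar R$, its total quotient ring is $R[1/z]=Q$, and its normalization is $\bar R$. For $X\in\operatorname{mod}R$, $\Gamma_{\mathfrak m}(X)$ is the set of elements killed by a power of $z$. The set $Y$ is a finitely generated $R$-submodule of $\bar R$.
\end{lemma}

\begin{proof}
The product of $r,s\in R$ begins with $r_0s_0+z(r_0s_1+s_0r_1)$, so $R$ is a subring of the reduced ring $\bar R$. It contains $z^2\bar R$, and it contains $k[[z]]$ because $1\in U$. As a $k[[z]]$-submodule of the finite free module $\bar R$ it is finite and free over $k[[z]]$, hence Noetherian of dimension one. An element with $r_0\ne0$ is invertible in $\bar R$, and its inverse $r_0^{-1}-zr_0^{-2}r_1+\cdots$ lies in $R$; so $R$ is local with the stated maximal ideal and residue field. From $\mathfrak m^3\subseteq z\cdot z^2\bar R\subseteq zR\subseteq\mathfrak m$ we see that the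 $\mathfrak m$-adic and $z$-adic topologies agree. Hence $R$ is complete and $\Gamma_{\mathfrak m}(X)$ is as claimed. The element $z$ is a nonzerodivisor, so $R$ is Cohen--Macaulay. Since $z^2\bar R\subseteq R$, we have $R[1/z]=\bar R[1/z]=Q$, a product of fields, and $\bar R$ is finite over $R$ and integrally closed in $Q$. Finally $ry\in r_0y_0+z\bar R$ for $r\in R$, $y\in Y$, and $Y$ is finite over $k[[z]]$.
\end{proof}

\subsection*{Exactness degree by degree}
Let $V$ be a finite-dimensional $k$-vector space. For a subspace $H\subseteq k^\Gamma$ we view $H\otimes V$, $H\otimes V^*$ and $H\otimes\operatorname{End}V$ as spaces of functions on $\Gamma$ with values in $V$, $V^*$, $\operatorname{End}V$. Products such as $Dr$, $yD$ (the composite of $D$ with the linear form $y$) and $DD'$ are taken pointwise, and $V$ itself denotes the constant functions. If $D\in U\otimes\operatorname{End}V$, then $zD$ is a matrix with entries in $zU\subseteq R$, so it is an endomorphism of the free module $R\otimes V$. Under the identification $\operatorname{Hom}_R(R\otimes V,Y)=Y\otimes V^*$, composition with $zD$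 is the map $y\mapsto y\cdot zD$. Such maps raise the power of $z$ by exactly one, so exactness can be tested coefficientwise.

\begin{lemma}\label{lem:coeff}
Let $H_0,H_1,\dots\subseteq k^\Gamma$ be subspaces, $H_{-1}=0$, and $N=\{\sum z^ih_i:h_i\in H_i\}$. Let $D,D':\Gamma\to\operatorname{End}V$ satisfy $DD'=0$ and $D'(H_{i-1}\otimes V)\subseteq H_i\otimes V$ for all $i$. Then $\{x\in N\otimes V:zDx=0\}=zD'(N\otimes V)$ if and only if for every $i\ge0$
\begin{equation}\label{eq:Ei}
\{h\in H_i\otimes V:Dh=0\}=D'(H_{i-1}\otimes V).
\end{equation}
If $\operatorname{rank}D(p)+\operatorname{rank}D'(p)=\dim V$ for all $p\in\Gamma$, then \eqref{eq:Ei} holds whenever $H_{i-1}=H_i=k^\Gamma$.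
\end{lemma}

\begin{proof}
For $x=\sum z^ix_i$, the equation $zDx=0$ means $Dx_i=0$ for all $i$, and $x=zD's$ with $s=\sum z^is_i$ means $x_0=0$ and $x_i=D's_{i-1}$ for $i\geq 1$. This gives ``if''; applying it to $x=z^ih$ gives ``only if''. Under the rank condition, $\operatorname{im}D'(p)\subseteq\ker D(p)$ are spaces of the same dimension at each point, so they are equal.
\end{proof}

For $R$ only the degrees $0,1,2$ remain, and for $Y$ only the degrees $0,1$. If the dimensions fit, the last of these degrees comes for free.

\begin{proposition}\label{prop:exact}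
Let $\dim V=2\rho>0$, $u=\dim U$ and $e=\dim E$.
\begin{enumerate}
\item[(a)] Assume $n=2u-2$. Let $A,B\in U\otimes\operatorname{End}V$ have rank $\rho$ at every point, with $AB=BA=0$. Suppose that $A$ and $B$ are injective on $V$, and that $\{r\in U\otimes V:Br=0\}=AV$ and $\{r\in U\otimes V:Ar=0\}=BV$. Then $\ker zB=\operatorname{im}zA$ and $\ker zA=\operatorname{im}zB$ on $R\otimes V$.
\item[(b)] Assume $n=2e$. Let $D',D\in U\otimes\operatorname{End}V$ have rank $\rho$ at every point, with $D'D=0$. Suppose that $y\mapsto yD'$ and $y\mapsto yD$ are injective on $E\otimes V^*$. Then $Y\otimes V^*\xrightarrow{\cdot zD'}Y\otimes V^*\xrightarrow{\cdot zD}Y\otimes V^*$ is exact.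
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The hypotheses are symmetric in $A$ and $B$, so it suffices to prove the first equality. Use Lemma~\ref{lem:coeff} with $(H_i)=(k,U,k^\Gamma,k^\Gamma,\dots)$, $D=B$, $D'=A$. Condition \eqref{eq:Ei} is assumed for $i=0,1$ and automatic for $i\ge3$. For $i=2$ the left side has dimension $n\rho$. It contains $A(U\otimes V)$, which has dimension $2\rho u-\dim BV=2\rho(u-1)=n\rho$.

(b) Use Lemma~\ref{lem:coeff} for $V^*$ and the transposed maps, with $(H_i)=(E,k^\Gamma,k^\Gamma,\dots)$. Condition \eqref{eq:Ei} is assumed for $i=0$ and automatic for $i\ge2$. For $i=1$ the left side $\{x\in k^\Gamma\otimes V^*:xD=0\}$ has dimension $n\rho$, and it contains $(E\otimes V^*)D'$, which has dimension $2\rho e=n\rho$.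
\end{proof}

Read backwards, the two counts show that the numerical conditions are forced. If the conclusion of (a) holds, then \eqref{eq:Ei} for $i=0,1$ gives the remaining hypotheses and $i=2$ gives $n=2u-2$. In (b), if $y\mapsto yD'$ is injective on $E\otimes V^*$, then exactness gives $n=2e$.

\begin{example}[The node]\label{ex:node}
The smallest solution of $n=2u-2=2e$ is $n=u=2$, $e=1$. Let $\Gamma=\{+,-\}$, $U=k^\Gamma$, $E=k$. Then $R=Y$ is the ring of pairs of power series with the same constant term, that is, $R=k[[x,y]]/(xy)$ with $x=(z,0)$ and $y=(0,z)$. Let $V=K\oplus L$ with $K=k\varepsilon_1$, $L=k\varepsilon_2$, and let $\pi$ be the projection onto $K$ along $L$. Put $B(+)=\pi$, $B(-)=1-\pi$ and $A=1-B$, so that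
\[
zB=\begin{pmatrix}x&0\\0&y\end{pmatrix},\qquad zA=\begin{pmatrix}y&0\\0&x\end{pmatrix}.
\]
Since $B(+)+B(-)=1=A(+)+A(-)$, both $A$ and $B$ are injective on $V$ and on $E\otimes V^*=V^*$. If $Br=0$, then $r(+)\in L$ and $r(-)\in K$, so $r=Av$ for $v=r(+)+r(-)$. If $Ar=0$, then $r(+)\in K$ and $r(-)\in L$, so $r=Bv$ for the same $v$. By Proposition~\ref{prop:exact}, the complex $\cdots\xrightarrow{zA}R^2\xrightarrow{zB}R^2\xrightarrow{zA}R^2\xrightarrow{zB}R^2$ resolves $\operatorname{coker}zB=R/xR\oplus R/yR$, and this module lies in ${}^\perp Y$.

It has no torsion, since $\operatorname{coker}zB=(R\otimes V)/\ker zA\cong\operatorname{im}zA$ is a submodule of a free module. To create torsion, keep the periodic tail and replace the last map $zB$ by a map $zC$ with the same kernel and a different image. Over the node this gives nothing new. If $CA=0$, then $C(+)$ kills $L$ and $C(-)$ kills $K$, so $C=SB$ for the constant matrix $S=C(+)+C(-)$. Injectivity of $y\mapsto yC=ySB$ on $V^*$ forces $S$ to be invertible, and then $\operatorname{coker}zC\cong\operatorname{coker}zB$.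
\end{example}

The first half of the example is the mechanism that we keep. The second half shows what has to change: we need a ring with rows $y\in U\otimes V^*$ such that $yA=0$ but $y\notin V^*B$, so that there are matrices $C$ with $CA=0$ other than $SB$. In other words, the periodic complex must be exact while its $R$-dual is not.

\section{Blocks of three points}\label{sec:blocks}

We take $m$ copies of the node, each with its own splitting of $V$, and add to each a third point at which $A$ and $B$ repeat their values at $+$. The new points make room for the extra rows.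

Fix vectors $q_1,\dots,q_m$ that span $k^w$, a vector space $V$ of dimension $2\rho$, and decompositions $V=K_j\oplus L_j$ with $\dim K_j=\dim L_j=\rho$. Let $\pi_j$ be the projection onto $K_j$ along $L_j$. Put $\Gamma=\{1,\dots,m\}\times\{0,+,-\}$ and let $U\subseteq k^\Gamma$ be the space of functions $r$ such that
\begin{enumerate}
\item[(U1)] the sum $r(j,+)+r(j,-)$ does not depend on $j$;
\item[(U2)] there is a linear map $e$ on $k^w$ with $r(j,0)-r(j,+)=e(q_j)$ for all $j$.
\end{enumerate}
For any finite-dimensional vector space $T$ the same two conditions describe $U\otimes T$, with $e\in\operatorname{Hom}(k^w,T)$, as one sees in a basis of $T$. The map $e$ is unique because the $q_j$ span $k^w$. A function $r\in U$ is determined by the $m$ values $r(j,+)$, the common sum and $e$, all of which are arbitrary, so $\dim U=m+1+w$. Also $1\in U$. We identify $e\in\operatorname{Hom}(k^w,T)$ with the function $(j,0)\mapsto e(q_j)$, $(j,\pm)\mapsto0$, which lies in $U\otimes T$. Define $A,B:\Gamma\to\operatorname{End}V$ by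
\begin{equation}\label{eq:AB}
B(j,0)=B(j,+)=\pi_j,\qquad B(j,-)=1-\pi_j,\qquad A=1-B .
\end{equation}
At each point $A$ and $B$ are complementary idempotents of rank $\rho$. They lie in $U\otimes\operatorname{End}V$, with common sum $1$ and $e=0$; in particular they are injective on $V$.

\begin{lemma}\label{lem:kernels}
Let $r\in U\otimes V$ and $y\in U\otimes V^*$.
\begin{enumerate}
\item[(1)] $Br=0$ if and only if $r=Av+e$ with $v\in V$, $e\in\operatorname{Hom}(k^w,V)$ and $e(q_j)\in L_j$ for all $j$.
\item[(2)] $Ar=0$ if and only if $r=Bv+e$ with $v\in V$, $e\in\operatorname{Hom}(k^w,V)$ and $e(q_j)\in K_j$ for all $j$.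
\item[(3)] $yA=0$ if and only if $y=\eta B+f$ with $\eta\in V^*$, $f\in\operatorname{Hom}(k^w,V^*)$ and $f(q_j)|_{L_j}=0$ for all $j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The equation $Br=0$ says $r(j,+),r(j,0)\in L_j$ and $r(j,-)\in K_j$ for all $j$; functions of the form $Av+e$ as in the statement have this property. Conversely, let $v$ and $e$ be the sum and the linear map attached to $r$ by (U1) and (U2). Then $v=r(j,+)+r(j,-)$ is the decomposition of $v$ in $L_j\oplus K_j$, so $r(j,+)=(1-\pi_j)v$ and $r(j,-)=\pi_jv$. Hence $r-Av$ vanishes at $(j,\pm)$, and at $(j,0)$ it equals $r(j,0)-r(j,+)=e(q_j)\in L_j$.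

(2) Exchanging $K_j$ and $L_j$ for all $j$ exchanges $A$ and $B$ and leaves $U$ unchanged.

(3) The equation $yA=0$ says that $y(j,+)$ and $y(j,0)$ vanish on $L_j$ and that $y(j,-)$ vanishes on $K_j$; functions $\eta B+f$ as in the statement have this property. Conversely, let $\eta$ and $f$ be attached to $y$ by (U1) and (U2). Then $\eta\pi_j=y(j,+)$ and $\eta(1-\pi_j)=y(j,-)$, so $y-\eta B$ vanishes at $(j,\pm)$, and at $(j,0)$ it equals $f(q_j)=y(j,0)-y(j,+)$, which vanishes on $L_j$.
\end{proof}

The requirements can now be read off. The condition $n=2u-2$ becomes $3m=2(m+w)$, that is, $m=2w$. By (1) and (2), Proposition~\ref{prop:exact}(a) applies when the systems $e(q_j)\in L_j$ and $e(q_j)\in K_j$ have only the zero solution. By (3) applied to the rows of $C$, a matrix $C\in U\otimes\operatorname{End}V$ with $CA=0$ that is not of the form $SB$ exists only if the system $f(q_j)|_{L_j}=0$ has a nonzero solution. The two conditions on the $L_j$ compete, and the next remark shows why we take $w=3$.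

\begin{remark}\label{rem:quadrics}
Let $m=2w$, and suppose that $e=0$ is the only solution of the system $e(q_j)\in L_j$. \emph{If $\sum_jc_j\,q_j\otimes q_j=0$ in $k^w\otimes k^w$ with all $c_j\ne0$, then $f=0$ is the only solution of $f(q_j)|_{L_j}=0$.} Indeed, the map $\operatorname{Hom}(k^w,V)\to\bigoplus_jV/L_j$, $e\mapsto(e(q_j))_j$, is injective between spaces of dimension $2\rho w$, hence surjective. For a solution $f$ and any $e$, the bilinear form $(q,q')\mapsto f(q)(e(q'))$ gives $\sum_jc_jf(q_j)(e(q_j))=0$. So the linear form $(c_jf(q_j))_j$ on $\bigoplus_jV/L_j$ is zero, and $f=0$.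

The tensors $q\otimes q$ lie in the space of symmetric tensors, of dimension $w(w+1)/2$. For $w=1$ and $q_1,q_2\ne0$ a relation as above exists. It also exists for $w=2$ and four pairwise non-proportional vectors: four tensors in a $3$-dimensional space are dependent, while any three are independent, because $(\alpha a+\beta b)\otimes(\alpha a+\beta b)$ involves $a\otimes b$ when $\alpha\beta\ne0$. For $w=3$ there are six tensors in a $6$-dimensional space, and they can be independent. This is the case for the vectors in Table~\ref{tab:data}: the off-diagonal entries of $\sum_jc_j\,q_j\otimes q_j$ are $c_4,c_5,c_6$, and if they vanish the diagonal entries are $c_1,c_2,c_3$.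
\end{remark}

Given a solution $f\neq 0$, the simplest new matrix is $C=B+\varepsilon f$, where $\varepsilon\in V$ is a vector killed by all $f(q_j)$ and $\varepsilon f(q_j)$ is the rank-one map $v\mapsto f(q_j)(v)\,\varepsilon$. We shall see that $C=\theta B$ with $\theta$ invertible at each point, so that the image of $C$ at $(j,0)$ is a moved plane $\theta_jK_j$. Torsion in $\operatorname{coker}zC$ will come from a nonzero solution of $h(q_j)\in\theta_jK_j$, a system that has none before the planes are moved. Finally, we take for $E$ the functions that are constant on the pairs of a partition of $\Gamma$ into pairs. Then $n=2e$, and the injectivity required in Proposition~\ref{prop:exact}(b) says that the images at two paired points span $V$. As in the node, $(j,+)$ is paired with $(j,-)$; the points $(j,0)$ are paired among themselves.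

\section{Six pairs of planes in $k^4$}\label{sec:planes}

From now on $\operatorname{char}k\ne2$, $w=3$, $m=6$ and $V=k^4$ with basis $\varepsilon_1,\dots,\varepsilon_4$. Vectors are written $(x_1,x_2,x_3;x_4)$. The vectors $q_j\in k^3$ and the planes $L_j,K_j\subseteq V$ are given in Table~\ref{tab:data}. Note that $q_4=q_2+q_3$, $q_5=q_1+q_3$, $q_6=q_1+q_2$. Define $f\in\operatorname{Hom}(k^3,V^*)$ and $h\in\operatorname{Hom}(k^3,V)$ by
\[
f(a_1,a_2,a_3)=a_1x_1+a_2x_2+a_3x_3,\qquad h(a_1,a_2,a_3)=a_3(\varepsilon_1+\varepsilon_4).
\]
The forms $f_j=f(q_j)$ are $x_1,\ x_2,\ x_3,\ x_2+x_3,\ x_1+x_3,\ x_1+x_2$. Put $\theta_j=1+\varepsilon_4f_j$, that is, $\theta_j(v)=v+f_j(v)\varepsilon_4$. Since $f_j(\varepsilon_4)=0$, the map $\theta_j$ is invertible with inverse $1-\varepsilon_4f_j$. The last column of the table is obtained by applying $\theta_j$ to the two generators of $K_j$.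

\begin{table}[ht]
\centering
\small
\begin{tabular}{c|c|c|c|c}
$j$ & $q_j$ & $L_j$ & $K_j$ & $\theta_jK_j$\\ \hline
$1$ & $(1,0,0)$ & $\langle\varepsilon_2,\ \varepsilon_3\rangle$ & $\langle\varepsilon_1+\varepsilon_3,\ \varepsilon_4-\varepsilon_2\rangle$ & $\langle\varepsilon_1+\varepsilon_3+\varepsilon_4,\ \varepsilon_4-\varepsilon_2\rangle$\\
$2$ & $(0,1,0)$ & $\langle\varepsilon_1,\ \varepsilon_3\rangle$ & $\langle\varepsilon_2,\ \varepsilon_4\rangle$ & $\langle\varepsilon_2+\varepsilon_4,\ \varepsilon_4\rangle$\\
$3$ & $(0,0,1)$ & $\langle\varepsilon_1,\ \varepsilon_2\rangle$ & $\langle\varepsilon_1+\varepsilon_4,\ \varepsilon_3\rangle$ & $\langle\varepsilon_1+\varepsilon_4,\ \varepsilon_3+\varepsilon_4\rangle$\\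
$4$ & $(0,1,1)$ & $\langle\varepsilon_1,\ \varepsilon_2-\varepsilon_3-\varepsilon_4\rangle$ & $\langle\varepsilon_1+\varepsilon_4,\ \varepsilon_2\rangle$ & $\langle\varepsilon_1+\varepsilon_4,\ \varepsilon_2+\varepsilon_4\rangle$\\
$5$ & $(1,0,1)$ & $\langle\varepsilon_2,\ \varepsilon_1-\varepsilon_3+\varepsilon_4\rangle$ & $\langle\varepsilon_1,\ \varepsilon_3\rangle$ & $\langle\varepsilon_1+\varepsilon_4,\ \varepsilon_3+\varepsilon_4\rangle$\\
$6$ & $(1,1,0)$ & $\langle\varepsilon_3,\ \varepsilon_1-\varepsilon_2-\varepsilon_4\rangle$ & $\langle\varepsilon_2+\varepsilon_3,\ \varepsilon_4\rangle$ & $\langle\varepsilon_2+\varepsilon_3+\varepsilon_4,\ \varepsilon_4\rangle$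
\end{tabular}
\caption{The vectors $q_j\in k^3$, the planes $L_j,K_j\subseteq k^4$, and the moved planes $\theta_jK_j$.}\label{tab:data}
\end{table}

\begin{lemma}\label{lem:data}
The data of Table~\ref{tab:data} have the following properties.
\begin{enumerate}
\item[(P1)] $V=K_j\oplus L_j$ for all $j$.
\item[(P2)] If $e\in\operatorname{Hom}(k^3,V)$ and $e(q_j)\in L_j$ for all $j$, then $e=0$.
\item[(P3)] If $e\in\operatorname{Hom}(k^3,V)$ and $e(q_j)\in K_j$ for all $j$, then $e=0$.
\item[(P4)] $f_j(L_j)=0$ for all $j$.
\item[(P5)] $h(q_j)\in\theta_jK_j$ for all $j$.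
\item[(P6)] For $(i,j)\in\{(1,4),(2,5),(3,6)\}$ we have $L_i+L_j=K_i+K_j=\theta_iK_i+\theta_jK_j=V$.
\end{enumerate}
\end{lemma}

\begin{proof}
To show that a sum of two planes is $V$, we list the basis vectors in the order in which they are obtained from the four generators. A semicolon separates vectors that are generators from vectors obtained by subtracting earlier ones from a remaining generator.

(P1) It suffices to show $K_j+L_j=V$. For $j=1$: $\varepsilon_2,\varepsilon_3;\varepsilon_1,\varepsilon_4$. For $j=2$: all four are generators. For $j=3$: $\varepsilon_1,\varepsilon_2,\varepsilon_3;\varepsilon_4$. For $j=4$: $\varepsilon_1,\varepsilon_2;\varepsilon_4,\varepsilon_3$. For $j=5$: $\varepsilon_1,\varepsilon_2,\varepsilon_3;\varepsilon_4$. For $j=6$: $\varepsilon_3,\varepsilon_4;\varepsilon_2,\varepsilon_1$.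

(P2) The conditions for $j=1,2,3$ give $e(q_1)=(0,a,b;0)$, $e(q_2)=(c,0,d;0)$, $e(q_3)=(s,t,0;0)$. Then:
\begin{align*}
e(q_4)&=(c+s,t,d;0)\in L_4=\{(\alpha,\beta,-\beta;-\beta)\} &&\text{gives } t=d=0,\\
e(q_5)&=(s,a+t,b;0)\in L_5=\{(\alpha,\beta,-\alpha;\alpha)\} &&\text{gives } s=b=0,\\
e(q_6)&=(c,a,b+d;0)\in L_6=\{(\alpha,-\alpha,\beta;-\alpha)\} &&\text{gives } c=a=0.
\end{align*}

(P3) The conditions for $j=1,2,3$ give $e(q_1)=(a,-b,a;b)$, $e(q_2)=(0,c,0;d)$, $e(q_3)=(s,0,t;s)$. Then:
\begin{align*}
e(q_4)&=(s,c,t;d+s)\in K_4=\{(\alpha,\beta,0;\alpha)\} &&\text{gives } t=d=0,\\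
e(q_5)&=(a+s,-b,a+t;b+s)\in K_5=\{(\alpha,0,\beta;0)\} &&\text{gives } b=s=0,\\
e(q_6)&=(a,c-b,a;b+d)\in K_6=\{(0,\alpha,\alpha;\beta)\} &&\text{gives } a=0,\ c=b=0.
\end{align*}

(P4) For $j\le3$ the plane $L_j$ is spanned by basis vectors other than $\varepsilon_j$. The form $x_2+x_3$ vanishes on $\varepsilon_1$ and $\varepsilon_2-\varepsilon_3-\varepsilon_4$, the form $x_1+x_3$ on $\varepsilon_2$ and $\varepsilon_1-\varepsilon_3+\varepsilon_4$, and the form $x_1+x_2$ on $\varepsilon_3$ and $\varepsilon_1-\varepsilon_2-\varepsilon_4$.

(P5) For $j=1,2,6$ we have $h(q_j)=0$. For $j=3,4,5$ the vector $h(q_j)=\varepsilon_1+\varepsilon_4$ is the first generator of $\theta_jK_j$.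

(P6) In each of the three sums $L_i+L_j$ the vectors $\varepsilon_1,\varepsilon_2,\varepsilon_3$ are generators, and the fourth generator involves $\varepsilon_4$ with coefficient $\pm1$. For $K_1+K_4$: $\varepsilon_2;\varepsilon_4,\varepsilon_1,\varepsilon_3$. For $K_2+K_5$: all four are generators. For $K_3+K_6$: $\varepsilon_3,\varepsilon_4;\varepsilon_1,\varepsilon_2$. For $\theta_2K_2+\theta_5K_5$: $\varepsilon_4;\varepsilon_2,\varepsilon_1,\varepsilon_3$. For $\theta_3K_3+\theta_6K_6$: $\varepsilon_4;\varepsilon_1,\varepsilon_3,\varepsilon_2$. The sum $\theta_1K_1+\theta_4K_4$ contains $\varepsilon_4-\varepsilon_2$ and $\varepsilon_4+\varepsilon_2$, hence $\varepsilon_2$ and $\varepsilon_4$ because $\operatorname{char}k\ne2$; then it contains $\varepsilon_1$, and then $\varepsilon_3$.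
\end{proof}

\section{The modules $M$ and $Y$}\label{sec:MY}

Let $\Gamma$, $U$, $A$, $B$ be as in Section~\ref{sec:blocks} for the data of Table~\ref{tab:data}; this uses (P1). Thus $n=18$, $u=10$ and $\rho=2$. Let $E\subseteq k^\Gamma$ be the space of functions that take equal values at the two points of each of the nine pairs
\begin{equation}\label{eq:pairs}
\{(j,+),(j,-)\}\ (1\le j\le6),\quad\{(1,0),(4,0)\},\quad\{(2,0),(5,0)\},\quad\{(3,0),(6,0)\},
\end{equation}
so $e=9$ and $n=2u-2=2e$. Let $R$ and $Y$ be defined by \eqref{eq:RY}. By Lemma~\ref{lem:ring}, $R$ is a ring as in Theorem~\ref{thm:main}. Put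
\[
C=B+\varepsilon_4f,\qquad M=\operatorname{coker}\bigl(zC:R\otimes V\to R\otimes V\bigr).
\]
The function $\varepsilon_4f$ has the value $\varepsilon_4f_j$ at $(j,0)$, which is linear in $q_j$, and it vanishes at $(j,\pm)$. So $C\in U\otimes\operatorname{End}V$, and $C=B$ at the points $(j,\pm)$. Let $\theta=1+\varepsilon_4f$; it equals $\theta_j$ at $(j,0)$ and $1$ at $(j,\pm)$. By (P4), $f_j\pi_j=f_j$, and therefore
\begin{equation}\label{eq:C}
C=\theta B .
\end{equation}
Hence $C$ has rank $2$ at every point, $CA=0$, and $\operatorname{im}C(j,0)=\theta_jK_j$. The map $\theta$ is an automorphism of $\bar R\otimes V$, but it does not preserve $R\otimes V$, since $\theta\varepsilon_1$ is not constant. This is why $M$ can differ from $\operatorname{coker}zB$.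

\begin{proposition}\label{prop:res}
The module $M$ has the free resolution
\[
\cdots\xrightarrow{zA}R^4\xrightarrow{zB}R^4\xrightarrow{zA}R^4\xrightarrow{zC}R^4\to M\to0 .
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:kernels}(1),(2) together with (P2) and (P3), the hypotheses of Proposition~\ref{prop:exact}(a) hold, so $\ker zB=\operatorname{im}zA$ and $\ker zA=\operatorname{im}zB$. By \eqref{eq:C}, $\ker zC=\ker zB$.
\end{proof}

\begin{proposition}\label{prop:depth}
$\operatorname{depth}M=0$.
\end{proposition}

\begin{proof}
View $h$ as an element of $U\otimes V$, so $zh\in R\otimes V$, and let $\mu\in M$ be its class. At every point $p$ we have $h(p)\in\operatorname{im}C(p)$: by (P5) for $p=(j,0)$, and because $h(p)=0$ for $p=(j,\pm)$. So $h=Cg$ for some $g\in k^\Gamma\otimes V$. Since $z^2g\in R\otimes V$ and $z^2\cdot zh=zC(z^2g)$, we get $z^2\mu=0$. Suppose $\mu=0$, say $zh=zCr$ with $r=\sum z^ir_i\in R\otimes V$. The coefficient of $z$ gives $h=Cr_0$ with $r_0\in V$ constant. Adding the values at $(1,+)$ and $(1,-)$ gives $0=\pi_1r_0+(1-\pi_1)r_0=r_0$, so $h=0$. But $h(3,0)=\varepsilon_1+\varepsilon_4\ne0$.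 Hence $0\ne\mu\in\Gamma_{\mathfrak m}(M)$ by Lemma~\ref{lem:ring}.
\end{proof}

\begin{proposition}\label{prop:ext}
$\operatorname{Ext}^i_R(M,Y)=0$ for all $i>0$.
\end{proposition}

\begin{proof}
Put $D_0=C$, $D_i=A$ for odd $i$, and $D_i=B$ for even $i\ge2$. By Proposition~\ref{prop:res}, $\operatorname{Ext}^i_R(M,Y)$ is for $i\ge1$ the cohomology in the middle of
\[
Y\otimes V^*\xrightarrow{\ \cdot zD_{i-1}\ }Y\otimes V^*\xrightarrow{\ \cdot zD_i\ }Y\otimes V^* .
\]
The products $D_{i-1}D_i$ are $CA$, $AB$, $BA$, and they vanish. By Proposition~\ref{prop:exact}(b) it suffices to show that $y\mapsto yD$ is injective on $E\otimes V^*$ for $D\in\{A,B,C\}$. Let $yD=0$ and let $\{p,p'\}$ be one of the pairs \eqref{eq:pairs}. The linear form $y(p)=y(p')$ vanishes on $\operatorname{im}D(p)+\operatorname{im}D(p')$. For the pair $\{(j,+),(j,-)\}$ the two images are $K_j$ and $L_j$ in some order, and their sum is $V$ by (P1). For a pair $\{(i,0),(j,0)\}$ the images are $L_i,L_j$ if $D=A$, they are $K_i,K_j$ if $D=B$, and they are $\theta_iK_i,\theta_jK_j$ if $D=C$; the sum is $V$ by (P6). Every point lies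 in one of the pairs, so $y=0$.
\end{proof}

Propositions~\ref{prop:depth} and~\ref{prop:ext} prove Theorem~\ref{thm:main}(1).

\begin{remark}
The hypothesis $\operatorname{char}k\ne2$ was used only for $\theta_1K_1+\theta_4K_4=V$. In characteristic $2$ the two planes share the vector $\varepsilon_2+\varepsilon_4$, so $y\mapsto yC$ has a kernel on $E\otimes V^*$. Then $(E\otimes V^*)C$ has dimension less than $36$, while $\{x\in k^\Gamma\otimes V^*:xA=0\}$ has dimension $36$, so \eqref{eq:Ei} fails for $i=1$ and $\operatorname{Ext}^1_R(M,Y)\ne0$ for the data of Table~\ref{tab:data}.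
\end{remark}

\section{The radius of ${}^\perp Y$}\label{sec:radius}

Theorem~\ref{thm:dimone}(2) already shows that ${}^\perp Y$ has finite radius, since $Y$ is torsion-free and $Y[1/z]=Q$. For the explicit bound we need an explicit element $x$ as in its proof. We describe $\omega$ inside $Q$, where it can be compared with $Y$, and replace local duality by a computation over $k[[z]]$.

\begin{lemma}\label{lem:omega}
Let $\lambda:Q\to k((z))$ be the sum of the coordinates and $\omega=\{q\in Q:\lambda(qR)\subseteq k[[z]]\}$. Then:
\begin{enumerate}
\item[(1)] $\omega\cong\operatorname{Hom}_{k[[z]]}(R,k[[z]])$ as $R$-modules;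
\item[(2)] multiplication by $z^3$ on $\omega$ factors as $\omega\xrightarrow{z^3}Y\hookrightarrow\omega$;
\item[(3)] $\mathfrak m^2\bar R\subseteq z^2\bar R\subseteq R$ and $\mathfrak m^5\subseteq z^3R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The $k((z))$-bilinear form $(q,q')\mapsto\lambda(qq')$ on $Q$ is nondegenerate. A $k[[z]]$-linear map $R\to k[[z]]$ extends uniquely to a $k((z))$-linear form on $R[1/z]=Q$, so it equals $r\mapsto\lambda(qr)$ for a unique $q\in Q$, and $q\in\omega$ by definition. The correspondence is $R$-linear.

(2) We have $Y\subseteq\bar R\subseteq\omega$. If $q\in\omega$, then $\lambda(qz^2\bar R)\subseteq k[[z]]$; testing on the idempotents of $\bar R$ shows that every coordinate of $z^2q$ lies in $k[[z]]$. Hence $z^3\omega\subseteq z\bar R\subseteq Y$.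

(3) Since $\mathfrak m\subseteq z\bar R$, we have $\mathfrak m^2\bar R\subseteq z^2\bar R\subseteq R$ and $\mathfrak m^5\subseteq z^3\cdot z^2\bar R\subseteq z^3R$.
\end{proof}

We also use the following change of rings. Let $S\to S'$ be a ring homomorphism that makes $S'$ a finite free $S$-module, and let $X\in\operatorname{mod}S'$. A free resolution $F$ of $X$ over $S'$ is also one over $S$, and $\operatorname{Hom}_{S'}(F,\operatorname{Hom}_S(S',S))\cong\operatorname{Hom}_S(F,S)$. Hence, as $S$-modules,
\begin{equation}\label{eq:change}
\operatorname{Ext}^i_{S'}(X,\operatorname{Hom}_S(S',S))\cong\operatorname{Ext}^i_S(X,S)\quad\text{for all }i .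
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Let $X\in{}^\perp Y$. By Lemma~\ref{lem:omega}(2), multiplication by $z^3$ on $\operatorname{Ext}^1_R(X,\omega)$ factors through $\operatorname{Ext}^1_R(X,Y)=0$. By Lemma~\ref{lem:omega}(1) and \eqref{eq:change}, $z^3$ kills $\operatorname{Ext}^1_{k[[z]]}(X,k[[z]])$. Over $k[[z]]$ write $X\cong k[[z]]^N\oplus\bigoplus_ik[[z]]/(z^{a_i})$. Then $\operatorname{Ext}^1_{k[[z]]}(X,k[[z]])\cong\bigoplus_ik[[z]]/(z^{a_i})$, so $a_i\le3$ for all $i$. Thus $z^3\Gamma_{\mathfrak m}(X)=0$, and $\mathfrak m^5\Gamma_{\mathfrak m}(X)=0$ by Lemma~\ref{lem:omega}(3). Proposition~\ref{prop:bound} with $n=5$ and $l=2$ gives $X\in[\bar R\oplus k]_8$, the ball of radius $7$ centered at $\bar R\oplus k$.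
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. In contrast with Example~\ref{ex:stack}, the torsion of $M$ cannot be stacked: every iterated extension of copies of $M$ lies in ${}^\perp Y$, so its torsion is killed by $z^3$.

\section{Dimension two}\label{sec:dimtwo}

We prove Theorem~\ref{thm:dimtwo}. Keep the notation of Sections~\ref{sec:MY} and~\ref{sec:radius}; in particular $\mathfrak m$ is the maximal ideal of $R$. Put $S=k[[z,t]]$ and $\bar R_2=\bar R[[t]]=S^\Gamma$. For $N\in\operatorname{mod}R$ we have $N[[t]]=N\otimes_RR_2=N\otimes_{k[[z]]}S$, and $N\mapsto N[[t]]$ is exact. The local ring $R_2$ is finite and free over $S$, so it is Cohen--Macaulay of dimension two. Also $z^2\bar R_2\subseteq R_2$ and $R_2/\mathfrak mR_2=k[[t]]$. We say that a module is \emph{$t$-torsion-free} if $t$ is a nonzerodivisor on it. We use two standard facts about the regular local ring $S$ of dimension two. It has global dimension two, so a second syzygy of a finitely generated $S$-module is free. And by the Auslander--Buchsbaum formula $\operatorname{pd}_SN+\operatorname{depth}N=2$ for $N\neq0$,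 a finitely generated $t$-torsion-free $S$-module has projective dimension at most one.

\subsection*{$\mathcal X_2$ is resolving and contains a module of depth one}
Being $t$-torsion-free holds for projective modules and passes to submodules and extensions. Together with Lemma~\ref{lem:perp} this shows that $\mathcal X_2$ is resolving. Let $F$ be the resolution of Proposition~\ref{prop:res} and $M_2=M[[t]]$. Then $F[[t]]$ is a free resolution of $M_2$ and $\operatorname{Hom}_{R_2}(F[[t]],Y_2)=\operatorname{Hom}_R(F,Y)[[t]]$, so $\operatorname{Ext}^i_{R_2}(M_2,Y_2)\cong\operatorname{Ext}^i_R(M,Y)[[t]]=0$ for $i>0$. The element $t$ is $M_2$-regular and $M_2/tM_2=M$ has depth zero. Hence $M_2\in\mathcal X_2$ and $\operatorname{depth}M_2=1<2$.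

\subsection*{Two filtration lemmas}
Let $G=\bar R_2\oplus k[[t]]\in\operatorname{mod}R_2$. The module $k[[t]]$ takes over the role of $k$. The filtration $\mathfrak m^iN$ used in dimension one is now unsuitable, because we do not control the $t$-torsion of its layers and need them to be free over $k[[t]]$. The filtration by annihilators inherits $t$-torsion-freeness.

\begin{lemma}\label{lem:socle}
Let $N\in\operatorname{mod}R_2$ be $t$-torsion-free with $\mathfrak m^sN=0$. Then $N$ has a filtration with $s$ layers in $[G]$.
\end{lemma}

\begin{proof}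
Put $N_i=\{x\in N:\mathfrak m^ix=0\}$, so $N_0=0$ and $N_s=N$. If $tx\in N_i$, then $t\,\mathfrak m^ix=0$, so $\mathfrak m^ix=0$ and $x\in N_i$. Hence $N/N_i$ is $t$-torsion-free, and so is its submodule $N_{i+1}/N_i$. The latter is killed by $\mathfrak m$, so it is a finitely generated torsion-free module over $k[[t]]$, which is free.
\end{proof}

\begin{lemma}\label{lem:free}
Let $Z\in\operatorname{mod}R_2$ be free over $S$. Then $Z$ has a filtration with $3$ layers in $[G]$.
\end{lemma}

\begin{proof}
The module $Z$ embeds in $Z[1/z]$, which is a module over $R_2[1/z]=\bar R_2[1/z]$. As in Proposition~\ref{prop:bound}, let $P=\{x\in Z:\bar R_2x\subseteq Z\}$, an $\bar R_2$-module. By Lemma~\ref{lem:omega}(3), $\bar R_2\mathfrak m^2\subseteq z^2\bar R_2\subseteq R_2$, so $\mathfrak m^2(Z/P)=0$. In dimension two a torsion-free $\bar R_2$-module need not be projective, so we must show more, namely that $Z/P$ is $t$-torsion-free. Let $x\in Z$ with $tx\in P$, let $b\in\bar R_2$, and put $x'=z^2bx\in Z$. Then $tx'=z^2\,b(tx)\in z^2Z$. Since $Z/z^2Z$ is free over $S/(z^2)$, it is $t$-torsion-free, so $x'\in z^2Z$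 and $bx\in Z$. Thus $x\in P$.

It follows that $Z/P$ has $2$ layers in $[G]$ by Lemma~\ref{lem:socle}, and that $\operatorname{pd}_S(Z/P)\le1$. As $Z$ is $S$-free, $P$ is $S$-projective by Schanuel's lemma. Its components over the factors of $\bar R_2=S^\Gamma$ are then free over $S$, so $P$ is a direct summand of some $\bar R_2^N$.
\end{proof}

\subsection*{The bound on the radius}
Let $0\ne X\in\mathcal X_2$. In dimension one, $X$ modulo its torsion was maximal Cohen--Macaulay. Now we compare $X$ with its bidual over $S$, and both the kernel and the cokernel of the comparison map must be bounded.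

Applying $-\otimes_{k[[z]]}S$ to Lemma~\ref{lem:omega}, we see that $\omega_2=\omega[[t]]\cong\operatorname{Hom}_S(R_2,S)$ and that multiplication by $z^3$ on $\omega_2$ factors through $Y_2$. So $z^3$ kills $\operatorname{Ext}^1_{R_2}(X,\omega_2)$, and by \eqref{eq:change} it kills $\Delta=\operatorname{Ext}^1_S(X,S)$. Since $t$ is $X$-regular, there is an $S$-free resolution $0\to F_1\to F_0\to X\to0$. Write $(-)^*=\operatorname{Hom}_S(-,S)$. Dualizing gives an exact sequence
\[
0\to X^*\to F_0^*\to F_1^*\to\Delta\to0 .
\]
Here $X^*$ is a second syzygy, hence free, so this is a free resolution of $\Delta$. Its dual is the complex $F_1\to F_0\to X^{**}$, whose cohomology at $F_0$ and $X^{**}$ is $\operatorname{Ext}^1_S(\Delta,S)$ and $\operatorname{Ext}^2_S(\Delta,S)$. By naturality of the biduality map, $F_0\to X^{**}$ is the composite $F_0\to X\to X^{**}$. This yields the Auslander--Bridger sequence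
\[
0\to\operatorname{Ext}^1_S(\Delta,S)\to X\to X^{**}\to\operatorname{Ext}^2_S(\Delta,S)\to0 ,
\]
whose outer terms are killed by $z^3$. The module $Z=X^{**}$ is $S$-free. It is an $R_2$-module by functoriality, and $X\to Z$ is $R_2$-linear by naturality. Let $T$ be the kernel and $X'\subseteq Z$ the image of this map. Then $z^3T=0$ and $z^3Z\subseteq X'$, and $X$ is filtered with the three quotients
\[
T,\qquad z^3Z,\qquad X'/z^3Z .
\]
The module $T\subseteq X$ is $t$-torsion-free because $X$ is; this is the second use of the regularity of $t$. The module $X'/z^3Z$ is $t$-torsion-free because it is contained in the free $S/(z^3)$-module $Z/z^3Z$. Both are killed by $z^3$, hence by $\mathfrak m^5$ (Lemma~\ref{lem:omega}(3)), so each has $5$ layers in $[G]$ by Lemma~\ref{lem:socle}. The module $z^3Z\cong Z$ has $3$ layers in $[G]$ by Lemma~\ref{lem:free}. By Lemma~\ref{lem:filt}, $X\in[G]_{13}$. Thus $\mathcal X_2$ has radius at most $12$, and Theorem~\ref{thm:dimtwo} is proved.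

\begin{thebibliography}{9}
\bibitem{ST} Arash Sadeghi and Ryo Takahashi, \emph{Resolving subcategories closed under certain operations and a conjecture of Dao and Takahashi}, arXiv:1710.10018 (2017).
\end{thebibliography}
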